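# Higgins' conjecture on perfect matchings of $M\otimes M^T$

## 1. Square matrices: transposing the cells along a matching

Let $M$ be a binary $n\times k$ matrix, $n,k\ge 1$. Write $X=[n]$ for its rows and $Y=[k]$ for its columns. Let $B$ be the bipartite graph on $X\sqcup Y$ in which $x\sim y$ iff $M(x,y)=1$, and let $N(\cdot)$ denote neighborhoods in $B$. The elements of $X\times Y$ are called cells.

**Definition (adjacent cells).** Cells $(x,y)$ and $(x',y')$ are adjacent iff $M(x,y')=1$ and $M(x',y)=1$. The $nk\times nk$ matrix of this symmetric relation is denoted $M\otimes M^T$, so that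
$$(M\otimes M^T)\big((x_1,y_1),(x_2,y_2)\big)=M(x_1,y_2)\,M(x_2,y_1).$$
(This is not exactly the tensor product of matrices, but the notation is convenient.) A cell may be adjacent to itself: $(x,y)$ carries a loop iff $M(x,y)=1$.

For example, let $M$ be the $2\times2$ identity matrix. Then $(x,y)$ is adjacent to $(x',y')$ iff $x=y'$ and $x'=y$, so the only neighbor of $(x,y)$ is $(y,x)$. The cells $(1,1)$ and $(2,2)$ carry loops, and $(1,2)$ is joined to $(2,1)$. If instead $M=(1\ \ 0)$, with $n=1$ and $k=2$, then $(1,1)$ has a loop, while $(1,2)$ has no neighbor at all, because a neighbor $(1,y')$ would require $M(1,2)=1$.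

The same symmetric matrix describes two graphs.

**Definition (two kinds of perfect matching).** The bipartite graph of $M\otimes M^T$ has two parts, each a copy of $X\times Y$, with a left cell joined to a right cell iff they are adjacent. A perfect matching of it is a bijection $\pi$ of $X\times Y$ such that $c$ and $\pi(c)$ are adjacent for every cell $c$. The ordinary graph of $M\otimes M^T$ has vertex set $X\times Y$, with loops allowed. A perfect matching of it is an involution $\theta$ of $X\times Y$ such that $c$ and $\theta(c)$ are adjacent for every $c$; a fixed cell must carry a loop.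

An involution along edges is a bijection along edges. Higgins' conjecture, taken here from the paper of Ilya I. Bogdanov, Fedor Petrov, Anton Sadovnichiy and Fedor Ushakov, "Biregular bipartite multigraphs and matchings in tensor products of bipartite graphs", arXiv:2603.18253 (2026), asserts the converse: if there is a bijection along edges, then there is an involution along edges. We shall prove it.

We use Hall's theorem throughout: a finite bipartite graph with sides $L,R$ has a matching saturating $L$ iff every $T\subseteq L$ has at least $|T|$ neighbors in $R$.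

First, what does a bijection $\pi$ along edges tell us about $B$? Write $\pi(x,y)=(g(x,y),f(x,y))$. Adjacency gives $x\sim f(x,y)$. So for $A\subseteq X$ the $k|A|$ cells of $A\times Y$ are sent injectively into $X\times N(A)$, which has $n|N(A)|$ cells. Hence
$$k|A|\le n|N(A)|\qquad\text{for all }A\subseteq X. \tag{1}$$

**The square case.** Let $n=k$. Then (1) is Hall's condition for $B$, so there is a bijection $\sigma:X\to Y$ with $x\sim\sigma(x)$ for all $x$. Put
$$\theta(x,y)=(\sigma^{-1}(y),\sigma(x)).$$
Applying $\theta$ twice returns $(x,y)$. The cells $(x,y)$ and $(\sigma^{-1}(y),\sigma(x))$ are adjacent, because $x\sim\sigma(x)$ and $\sigma^{-1}(y)\sim y$. So $\theta$ is the required involution. If we identify $X$ with $Y$ through $\sigma$, it is the transposition $(x,y)\mapsto(y,x)$.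

**The case $n\mid k$.** Let $k=qn$. Now (1) says $q|A|\le|N(A)|$. Replace each $x$ by $q$ copies with the same neighbors. Hall's condition holds for the $qn=k$ copies, so they can be matched into $Y$, and since $|Y|=k$ every column is used once. Sending $y$ to the original of its partner gives a map $h:Y\to X$ with $h(y)\sim y$ and all fibers of size $q$. List the fiber $h^{-1}(x)$ as $y_{x,1},\dots,y_{x,q}$, and put
$$\theta(x,\,y_{x',r})=(x',\,y_{x,r}).$$
This is an involution, and it runs along edges because $y_{x,r}\in N(x)$ and $y_{x',r}\in N(x')$.

Swapping the roles of $X$ and $Y$ does not change which cells are adjacent, so the case $k\mid n$ follows as well. What changes when neither number divides the other? The construction used a map $h$ with equal fibers, and for $n\nmid k$ no map $Y\to X$ has equal fibers.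

## 2. Two repairs that stop short

**Breaking the cycles of $\pi$.** A natural first idea is to start from the given bijection $\pi$ and split its cycles. A cycle $a_1\to a_2\to\dots\to a_{2m}\to a_1$ of even length is no problem: swap $a_1$ with $a_2$, $a_3$ with $a_4$, and so on. An odd cycle containing a cell with a loop is no problem either: fix that cell and pair off the remaining path. The method stops at an odd cycle of length at least $3$ with no loops, since an involution on an odd number of cells has a fixed cell.

Such cycles occur. Let $n=k=3$ with $M(i,j)=1$ iff $i\ne j$. Then $(1,1),(2,2),(3,3)$ are pairwise adjacent and carry no loops, while every off-diagonal cell carries a loop. The bijection $\pi$ that rotates the three diagonal cells and fixes all the others runs along edges, and its 3-cycle cannot be split within itself. Section 1 supplies an involution for this matrix: with $\sigma(x)=x+1$ modulo $3$ it is $\theta(x,y)=(y-1,x+1)$, which sends $(1,1)$ to $(3,2)$. It ignores the cycles of $\pi$ altogether. We shall therefore keep from $\pi$ only inequality (1) and build $\theta$ from scratch.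

**One map for all rows.** A second idea is to imitate the case $n\mid k$ with a map $h:Y\to X$, $h(y)\sim y$, whose fibers are as equal as possible, and to send each cell $(x,y)$ into row $h(y)$. Then row $x$ sends $|h^{-1}(x')|$ cells to row $x'$, while row $x'$ sends $|h^{-1}(x)|$ cells to row $x$. An involution needs these two numbers to be equal for all $x,x'$, hence all fibers equal, hence $n\mid k$. So different rows must use different maps.

## 3. Row maps with a symmetric count matrix

The last remark tells us exactly what to look for.

**Lemma A.** The ordinary graph of $M\otimes M^T$ has a perfect matching iff there are maps $h_x:Y\to X$, one for each $x\in X$, such that $h_x(y)\sim y$ for all $x,y$ and the matrix $C(x,x')=|h_x^{-1}(x')|$ is symmetric.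

*Proof.* Suppose the maps are given. Put $Y_{x\to x'}=h_x^{-1}(x')\subseteq N(x')$. For fixed $x$ these sets partition $Y$, and
$$|Y_{x\to x'}|=C(x,x')=C(x',x)=|Y_{x'\to x}|.$$
For each unordered pair $x\ne x'$ choose a bijection $\beta:Y_{x\to x'}\to Y_{x'\to x}$, and set $\theta(x,y)=(x',\beta(y))$ and $\theta(x',\beta(y))=(x,y)$ for $y\in Y_{x\to x'}$. For $y\in Y_{x\to x}$ set $\theta(x,y)=(x,y)$. Each cell $(x,y)$ has been treated exactly once, according to the value $h_x(y)$, so $\theta$ is a well-defined involution of $X\times Y$.

It runs along edges. If $\theta(x,y)=(x',y')$ with $x\ne x'$, then $y\in Y_{x\to x'}\subseteq N(x')$ and $y'\in Y_{x'\to x}\subseteq N(x)$, so $M(x,y')=M(x',y)=1$. If $\theta(x,y)=(x,y)$, then $y\in N(x)$, so $(x,y)$ carries a loop.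

Conversely, let $\theta$ be an involution along edges, and let $h_x(y)$ be the row of $\theta(x,y)$. If $\theta(x,y)=(x',y')$, then $M(x',y)=1$, that is, $h_x(y)\sim y$. The number $C(x,x')$ counts the cells of row $x$ sent to row $x'$, and $\theta$ maps these bijectively onto the cells of row $x'$ sent to row $x$. So $C$ is symmetric. $\square$

**A case by hand.** Let $n=2$, $k=3$. Condition (1) says that each row has at least two ones and that no column is zero. Take
$$M=\begin{pmatrix}1&1&0\\0&1&1\end{pmatrix},$$
with rows $x_0,x_1$ and columns $y_1,y_2,y_3$. A map $h$ with $h(y)\sim y$ must have $h(y_1)=x_0$ and $h(y_3)=x_1$, while $h(y_2)$ is free. Its fiber sizes over $(x_0,x_1)$ are $(2,1)$ or $(1,2)$. Using one map for both rows gives a nonsymmetric $C$. But $h_{x_0}(y_2)=x_1$ and $h_{x_1}(y_2)=x_0$ give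
$$C=\begin{pmatrix}1&2\\2&1\end{pmatrix}.$$
Here $Y_{x_0\to x_0}=\{y_1\}$, $Y_{x_0\to x_1}=\{y_2,y_3\}$, $Y_{x_1\to x_0}=\{y_1,y_2\}$, $Y_{x_1\to x_1}=\{y_3\}$. A resulting involution fixes $(x_0,y_1)$ and $(x_1,y_3)$, and swaps $(x_0,y_2)$ with $(x_1,y_1)$ and $(x_0,y_3)$ with $(x_1,y_2)$.

In general two tasks remain: to understand which vectors $c$ can be the fiber sizes of a map $h:Y\to X$ with $h(y)\sim y$, and to find a symmetric matrix all of whose rows are such vectors.

## 4. Four equivalent conditions

**Theorem 1.** For a binary $n\times k$ matrix $M$ the following are equivalent.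

* (a) The bipartite graph with matrix $M\otimes M^T$ has a perfect matching.
* (b) The ordinary graph with matrix $M\otimes M^T$ has a perfect matching (an involution along edges, loops allowed).
* (c) There is a real matrix $W\ge0$, zero wherever $M$ is zero, with all row sums $k$ and all column sums $n$.
* (d) $k|A|\le n|N(A)|$ for all $A\subseteq X$.

The implication (a)⇒(b) is Higgins' conjecture. For the $2\times3$ matrix above, a matrix as in (c) is
$$W=\begin{pmatrix}2&1&0\\0&1&2\end{pmatrix},$$
with row sums $3$ and column sums $2$.

We prove (a)⇒(d)⇒(c)⇒(b)⇒(a). The implication (b)⇒(a) is immediate, and (a)⇒(d) is (1).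

**(d)⇒(c).** The purpose is to turn the inequalities into weights on the edges of $B$. Replace each $x$ by $k$ copies and each $y$ by $n$ copies, and join copies of $x$ and $y$ iff $x\sim y$. Both sides have $nk$ vertices. A set $T$ of copies of rows whose originals form the set $A$ has $|T|\le k|A|$ and exactly $n|N(A)|$ neighbors, so (d) gives Hall's condition and a perfect matching exists. Let $W(x,y)$ be the number of matching edges between copies of $x$ and copies of $y$. It is supported on $M$. Each of the $k$ copies of $x$ is matched once, so the row sums are $k$; in the same way the column sums are $n$.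

The implication (c)⇒(b) is the main part, and fills Sections 5 to 7.

## 5. Fiber sizes on a forest

**Step 1: pass to a forest.** The purpose is to replace $B$ by a subgraph so sparse that the possible fiber sizes are described by one inequality per edge.

Among all matrices $W$ as in (c), choose one whose support is of minimal size. View the support as a graph $F\subseteq B$ on $X\sqcup Y$. We claim that $F$ is a forest. Suppose it contains a cycle. The cycle has even length, because $F$ is bipartite. Add $\varepsilon$ and subtract $\varepsilon$ alternately along its edges. At each vertex of the cycle one edge gains $\varepsilon$ and one loses $\varepsilon$, so row and column sums are kept. Take $\varepsilon$ to be the minimum of $W$ over the edges where we subtract. Then $W$ stays nonnegative, no new entry enters the support, and at least one edge leaves it. This contradicts minimality.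

All row and column sums are positive, so $F$ has no isolated vertices. Let $F_1,\dots,F_s$ be its components, with vertex sets $X_p\sqcup Y_p$. Summing $W$ over the edges of $F_p$, first by rows and then by columns, gives
$$k|X_p|=n|Y_p|. \tag{2}$$

Let $e=xy$ be an edge of $F_p$ with $x\in X$. Deleting it splits the tree $F_p$ in two. Let $X_e\subseteq X_p$ and $Y_e\subseteq Y_p$ be the sets of $X$- and $Y$-vertices in the component of $F_p-e$ that contains $x$. The edges of $F$ at $X_e$ are the edges inside this component, together with $e$. The edges of $F$ at $Y_e$ are exactly the edges inside this component. Summing $W$ over both sets gives $k|X_e|=n|Y_e|+W(e)$. Since $W(e)>0$ and $|Y_e|$ is an integer,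
$$|Y_e|\le\left\lfloor \frac{k|X_e|}{n}\right\rfloor. \tag{3}$$

**Step 2: which fiber sizes occur.** The purpose is to decide for which $c:X\to\mathbb Z$ there is a map $h:Y\to X$ along edges of $F$ with $|h^{-1}(x)|=c(x)$. Write $c(S)=\sum_{x\in S}c(x)$.

Suppose such an $h$ exists and let $e=xy$ be an edge. Every column in $Y_e$ has all its $F$-neighbors in $X_e$, so $h$ maps it into $X_e$. The only other column with an $F$-neighbor in $X_e$ is $y$, and that neighbor is $x$. Hence $c(X_e)-|Y_e|$ equals $1$ if $h(y)=x$ and $0$ otherwise. So $c$ determines $h$, and $c(X_e)\ge|Y_e|$ is necessary. Clearly $c(X_p)=|Y_p|$ is necessary too. The next lemma says that these conditions suffice; its proof reads $h$ off from the numbers $c(X_e)-|Y_e|$.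

**Lemma B.** Let $c:X\to\mathbb Z$ satisfy $c(X_p)=|Y_p|$ for all $p$ and $c(X_e)\ge|Y_e|$ for all edges $e$ of $F$. Then there is $h:Y\to X$ with $h(y)\sim_F y$ for all $y$ and $|h^{-1}(x)|=c(x)$ for all $x$.

*Proof.* Put $V(e)=c(X_e)-|Y_e|$, a nonnegative integer.

Let $y\in Y_p$ have edges $e_1,\dots,e_d$ in $F$. The component of $F_p-e_i$ not containing $y$ is the branch of $F_p$ at $y$ through $e_i$, and it has vertex set $X_{e_i}\sqcup Y_{e_i}$. The branches partition the vertices of $F_p$ other than $y$. So the $X_{e_i}$ partition $X_p$ and the $Y_{e_i}$ partition $Y_p\setminus\{y\}$, whence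
$$\sum_i V(e_i)=c(X_p)-(|Y_p|-1)=|Y_p|-(|Y_p|-1)=1.$$
Since the $V(e_i)$ are nonnegative integers, exactly one edge at $y$ has $V=1$ and the others have $V=0$. Let $h(y)$ be the other end of that edge. In particular $V$ takes only the values $0$ and $1$, and $|h^{-1}(x)|$ is the sum of $V$ over the edges at $x$.

Now let $x\in X_p$ have edges $e_1,\dots,e_d$ in $F$. The branch at $x$ through $e_i$ has vertex set $(X_p\setminus X_{e_i})\sqcup(Y_p\setminus Y_{e_i})$. The branches partition all vertices of $F_p$ other than $x$, so the sets $X_p\setminus X_{e_i}$ partition $X_p\setminus\{x\}$ and the sets $Y_p\setminus Y_{e_i}$ partition $Y_p$. Because $c(X_p)=|Y_p|$,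
$$V(e_i)=c(X_p)-c(X_p\setminus X_{e_i})-|Y_p|+|Y_p\setminus Y_{e_i}|=|Y_p\setminus Y_{e_i}|-c(X_p\setminus X_{e_i}).$$
Summing over $i$,
$$|h^{-1}(x)|=\sum_iV(e_i)=|Y_p|-\big(c(X_p)-c(x)\big)=c(x).\qquad\square$$

The constant vector $c\equiv k/n$ would satisfy all the inequalities, by (2) and (3), but it is an integer vector only if $n\mid k$. By (3), it is enough that $c$ be an integer vector with $c(X_p)=|Y_p|$ and with $c(X_e)\ge\lfloor k|X_e|/n\rfloor$ for every $e$. So we want a rounding of the constant vector $k/n$ that stays balanced on all the sets $X_p$ and $X_e$. And we need $n$ such roundings, one for each row, that together form a symmetric matrix.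

## 6. A symmetric matrix with balanced interval sums

An integer sequence whose sums over consecutive blocks are as equal as possible is $s\mapsto\lfloor k(s+1)/n\rfloor-\lfloor ks/n\rfloor$. If every row is a window of this one sequence, row $i$ starting at position $i$, then the $(i,j)$ entry depends only on $i+j$, and the matrix is symmetric for free. What this controls is sums over intervals of rows, so we number the rows so that the sets $X_p$ and $X_e$ become intervals or differences of intervals.

**Step 3: number the rows by a depth-first preorder.** The purpose is to make all the sets of Lemma B interval-like at once. Root each tree $F_p$. The depth-first preorder of a rooted tree lists the root, and then, for one child after another, the complete preorder list of the subtree at that child. By this definition, the descendants of any vertex, itself included, form a consecutive block. List all vertices of $F$ in this way, component after component, and number the elements of $X$ by $0,1,\dots,n-1$ in the induced order. From now on $X=\{0,\dots,n-1\}$. The $X$-vertices among the descendants of any given vertex form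 an interval of $\{0,\dots,n-1\}$, possibly empty. Hence:

* each $X_p$ is an interval, by taking the descendants of the root of $F_p$;
* if $e=xy$ and $x$ is the child of $y$, then the component of $F_p-e$ containing $x$ consists of the descendants of $x$, so $X_e$ is an interval;
* if $e=xy$ and $y$ is the child of $x$, then the component of $F_p-e$ not containing $x$ consists of the descendants of $y$, so $X_e=X_p\setminus I$ with $I\subseteq X_p$ an interval, possibly empty.

**Step 4: the matrix.** The purpose is to write down $C$ and to check Lemma B for each of its rows. Define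
$$C(i,j)=\left\lfloor\frac{k(i+j+1)}{n}\right\rfloor-\left\lfloor\frac{k(i+j)}{n}\right\rfloor,\qquad 0\le i,j\le n-1. \tag{4}$$
$C$ is a symmetric nonnegative integer matrix. For an interval $I=\{a,\dots,b-1\}$ the sum telescopes:
$$\sum_{j\in I}C(i,j)=\left\lfloor\frac{k(i+b)}{n}\right\rfloor-\left\lfloor\frac{k(i+a)}{n}\right\rfloor\in\left\{\left\lfloor\frac{k|I|}{n}\right\rfloor,\left\lceil\frac{k|I|}{n}\right\rceil\right\}. \tag{5}$$
To see the membership, put $u=k(i+a)/n$ and $t=k(b-a)/n=k|I|/n$. The difference $\lfloor u+t\rfloor-\lfloor u\rfloor$ is an integer. It is larger than $(u+t-1)-u=t-1$ and smaller than $(u+t)-(u-1)=t+1$. The only integers strictly between $t-1$ and $t+1$ are $\lfloor t\rfloor$ and $\lceil t\rceil$, which coincide when $t$ is an integer.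

Fix $i$ and let $c=C(i,\cdot)$. We check the hypotheses of Lemma B.

* The set $X_p$ is an interval, and $k|X_p|/n=|Y_p|$ is an integer by (2). So (5) gives $c(X_p)=|Y_p|$.
* If $X_e$ is an interval, then (5) and (3) give $c(X_e)\ge\lfloor k|X_e|/n\rfloor\ge|Y_e|$.
* If $X_e=X_p\setminus I$ with $I$ an interval, then
$$c(X_e)=|Y_p|-c(I)\ge|Y_p|-\left\lceil\frac{k|I|}{n}\right\rceil=\left\lfloor|Y_p|-\frac{k|I|}{n}\right\rfloor=\left\lfloor\frac{k(|X_p|-|I|)}{n}\right\rfloor=\left\lfloor\frac{k|X_e|}{n}\right\rfloor\ge|Y_e|.$$
Here we used the first bullet, then (5), then that $|Y_p|$ is an integer, then (2), and finally (3).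

So Lemma B applies: for every $x\in X$ there is a map $h_x:Y\to X$ with $h_x(y)\sim y$ for all $y$ and $|h_x^{-1}(x')|=C(x,x')$ for all $x'$.

**The numbering matters.** Let $n=4$, $k=2$, and let $B$ have two components: column $y_1$ with two rows and column $y_2$ with the other two. Every $W$ as in (c) equals $2$ on each edge, so $F=B$, and (4) has rows alternating between $(0,1,0,1)$ and $(1,0,1,0)$. If the rows at $y_1$ are numbered $0$ and $2$, then row $0$ of $C$ has sum $0$ over them, yet $h(y_1)$ must be one of them: no $h$ exists. If they are numbered $0$ and $1$, as a preorder would do when this component comes first, every row of $C$ has sum $1$ over them and over the other pair.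

## 7. The involution, and a $3\times2$ matrix computed through

**Step 5: conclude (c)⇒(b).** The purpose is to assemble the pieces. The maps $h_x$ of Step 4 satisfy $h_x(y)\sim y$, and their count matrix is $C$, which is symmetric. By Lemma A, the ordinary graph of $M\otimes M^T$ has a perfect matching. This proves (b), and with it Theorem 1 and Higgins' conjecture. $\blacksquare$

**Example.** Let $n=3$, $k=2$, and
$$M=\begin{pmatrix}1&0\\1&1\\0&1\end{pmatrix},\qquad W=\begin{pmatrix}2&0\\1&1\\0&2\end{pmatrix}.$$
The row sums of $W$ are $2$, its column sums are $3$, and its support is the path on rows $0,1,2$ and columns $y_1,y_2$ in the order $0,y_1,1,y_2,2$. Rooted at row $0$, this is already the preorder. Formula (4) gives, for $i+j=0,1,2,3,4$, the values $0,1,1,0,1$, so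
$$C=\begin{pmatrix}0&1&1\\1&1&0\\1&0&1\end{pmatrix}.$$
For row $0$ we have $c=(0,1,1)$. The edge joining $0$ and $y_1$ has $X_e=\{0\}$, $Y_e=\emptyset$, $V=0$. The edge joining $1$ and $y_1$ has $X_e=\{1,2\}$, $Y_e=\{y_2\}$, $V=2-1=1$. The edge joining $1$ and $y_2$ has $X_e=\{0,1\}$, $Y_e=\{y_1\}$, $V=1-1=0$. The edge joining $2$ and $y_2$ has $X_e=\{2\}$, $Y_e=\emptyset$, $V=1$. So $h_0(y_1)=1$ and $h_0(y_2)=2$. In the same way $h_1(y_1)=0$, $h_1(y_2)=1$ and $h_2(y_1)=0$, $h_2(y_2)=2$. The involution swaps $(0,y_1)$ with $(1,y_1)$, swaps $(0,y_2)$ with $(2,y_1)$, and fixes $(1,y_2)$ and $(2,y_2)$; each of these is along an edge of the ordinary graph.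

## 8. Arbitrary $M$: the area under a convex hull

If (d) fails, neither graph has a perfect matching. The maximum matchings of the two graphs nevertheless have the same size, in the following sense.

**Theorem 2.** Let $M$ be any binary $n\times k$ matrix. Let $\nu_{\rm bip}$ be the maximum size of a matching in the bipartite graph of $M\otimes M^T$. Let $\nu_{\rm inv}$ be the maximum of $|U|$ over sets of cells $U$ carrying an involution of $U$ along edges of the ordinary graph (loops allowed). Let $\ell:[0,n]\to\mathbb R$ be the lower boundary of the convex hull of the points $(|A|,|N(A)|)$, $A\subseteq X$. Then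
$$\nu_{\rm inv}=\nu_{\rm bip}=2\int_0^n\ell(t)\,dt.$$

**Example.** Let $n=3$, $k=2$, with $N(x_1)=N(x_2)=\{y_1\}$ and $N(x_3)=\{y_1,y_2\}$. The points are $(0,0),(1,1),(1,2),(2,1),(2,2),(3,2)$. The lower boundary of their hull runs from $(0,0)$ to $(2,1)$ to $(3,2)$, with slopes $\tfrac12$ and $1$. Twice the area is $2\left(1+\tfrac32\right)=5$. And indeed $5$ of the $6$ cells can be covered: $(x_1,y_1),(x_2,y_1),(x_3,y_2)$ carry loops, and $(x_3,y_1)$ is adjacent to $(x_1,y_2)$. All $6$ cannot, because the only neighbor of $(x_1,y_2)$, and also of $(x_2,y_2)$, is $(x_3,y_1)$.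

As a check against Theorem 1: $\ell$ is convex, $\ell(0)=0$ and $\ell(n)=|N(X)|\le k$, so $\ell(t)\le kt/n$ and $2\int_0^n\ell\le nk$. Equality holds iff $\ell(t)=kt/n$ on $[0,n]$. This means that all the points $(|A|,|N(A)|)$ lie on or above the line of slope $k/n$ through the origin, which is (d).

In the example the rows split as $\{x_1,x_2\},\{x_3\}$ and the columns as $\{y_1\},\{y_2\}$, following the two segments of the hull. The proof does this in general, applies Theorem 1 to each diagonal block, and pairs each block below the diagonal with its mirror image.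

**Proof of Theorem 2.** An involution of $U$ along edges is a matching of size $|U|$ in the bipartite graph, so $\nu_{\rm inv}\le\nu_{\rm bip}$. We shall find a number $R=2\int_0^n\ell$ with $\nu_{\rm bip}\le R\le\nu_{\rm inv}$.

Put $f(A)=|N(A)|$. We use that $f$ is submodular: $f(A\cup A')+f(A\cap A')\le f(A)+f(A')$. This holds because $N(A\cup A')=N(A)\cup N(A')$ and $N(A\cap A')\subseteq N(A)\cap N(A')$.

**Step 1: split rows and columns along the hull.** The purpose is to get a chain of row sets on which $f$ attains the hull. Let $0=t_0<t_1<\dots<t_s=n$ be the breakpoints of $\ell$, endpoints included, and $\lambda_1<\dots<\lambda_s$ the slopes of $\ell$ on $[t_{p-1},t_p]$. Each point $(t_p,\ell(t_p))$ is an extreme point of the hull, hence one of the points $(|A|,f(A))$. So we may choose $A_p$ with $|A_p|=t_p$ and $f(A_p)=\ell(t_p)$; then $A_0=\emptyset$ and $A_s=X$.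

Claim: $A_{p-1}\subseteq A_p$. Let $L_p$ be the affine function of slope $\lambda_p$ that agrees with $\ell$ on $[t_{p-1},t_p]$. By convexity $\ell\ge L_p$ on $[0,n]$, and since the slopes are strictly increasing, equality holds only on $[t_{p-1},t_p]$. For every $A\subseteq X$ we have $f(A)\ge\ell(|A|)\ge L_p(|A|)$. So $\varphi(A)=f(A)-\lambda_p|A|$ is minimized exactly by the sets $A$ with $f(A)=L_p(|A|)$, among them $A_{p-1}$ and $A_p$, and every minimizer has $|A|\ge t_{p-1}$. Since $A\mapsto|A|$ satisfies $|A\cup A'|+|A\cap A'|=|A|+|A'|$, the function $\varphi$ is submodular, so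
$$\varphi(A_{p-1}\cap A_p)+\varphi(A_{p-1}\cup A_p)\le\varphi(A_{p-1})+\varphi(A_p)=2\min\varphi.$$
Hence $A_{p-1}\cap A_p$ is a minimizer, so $|A_{p-1}\cap A_p|\ge t_{p-1}=|A_{p-1}|$. This proves the claim.

Set, for $1\le p\le s$,
$$X_p=A_p\setminus A_{p-1},\quad Y_p=N(A_p)\setminus N(A_{p-1}),\quad a_p=|X_p|=t_p-t_{p-1}>0,\quad b_p=|Y_p|,$$
and $Y_\infty=Y\setminus N(X)$. The $X_p$ partition $X$, and the $Y_p$ together with $Y_\infty$ partition $Y$. Since $b_p=f(A_p)-f(A_{p-1})=\ell(t_p)-\ell(t_{p-1})$, we have
$$b_p=\lambda_pa_p. \tag{6}$$
So the ratios $b_p/a_p=\lambda_p$ are strictly increasing. As $\lambda_1=b_1/a_1\ge0$, this gives $b_p>0$ for $p\ge2$. Moreover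
$$x\in X_m,\ y\in Y_l,\ x\sim y\ \Longrightarrow\ l\le m<\infty, \tag{7}$$
because $y\in N(A_m)=Y_1\cup\dots\cup Y_m$.

Finally, $\ell(t_p)=b_1+\dots+b_p$, and $\ell$ is affine between breakpoints, so the trapezoid formula gives
$$2\int_0^n\ell=\sum_pa_p\big(\ell(t_{p-1})+\ell(t_p)\big)=\sum_pa_pb_p+2\sum_{l<m}a_mb_l=:R. \tag{8}$$

**Step 2: $\nu_{\rm bip}\le R$.** The purpose is to exhibit a vertex cover of size $R$; every edge of a matching contains a vertex of the cover and these vertices are distinct, so a matching has at most $R$ edges. Let $\mathcal A=\bigcup_{i<j\le\infty}X_i\times Y_j$. Suppose a left cell $(x,y)\in X_i\times Y_j$ with $i<j\le\infty$ is adjacent to a right cell $(x',y')\in X_m\times Y_l$. By (7), $x\sim y'$ gives $l\le i$ and $x'\sim y$ gives $j\le m$. So $l\le i<j\le m$, and in particular $l<m$. Therefore the left cells outside $\mathcal A$, together with the right cells in $\bigcup_{l<m}X_m\times Y_l$, form a vertex cover. Its size is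
$$\sum_{j\le i}a_ib_j+\sum_{l<m}a_mb_l=R.$$

**Step 3: the diagonal blocks.** The purpose is to cover $X_p\times Y_p$ completely whenever $b_p>0$. Let $M_p$ be the submatrix of $M$ on $X_p\times Y_p$. For $S\subseteq X_p$ we have $N(S)\subseteq N(A_p)$, so $N(S)\cap Y_p=N(S)\setminus N(A_{p-1})$ and
$$|N(S)\cap Y_p|=f(A_{p-1}\cup S)-f(A_{p-1})\ge\ell(t_{p-1}+|S|)-\ell(t_{p-1})=\lambda_p|S|.$$
The last equality holds because $t_{p-1}+|S|\le t_p$. By (6) this reads $b_p|S|\le a_p|N_{M_p}(S)|$, which is condition (d) of Theorem 1 for the $a_p\times b_p$ matrix $M_p$. By Theorem 1 there is an involution along edges of all of $X_p\times Y_p$, and there is $W_p\ge0$ supported on $M_p$ with row sums $b_p$ and column sums $a_p$.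

**Step 4: the off-diagonal blocks.** The purpose is to cover $X_j\times Y_i$ completely, for $i<j$ with $b_i>0$, by swapping its cells with cells of $X_i\times Y_j$. Note that $b_j>0$ since $j\ge2$, so both $W_i$ and $W_j$ exist. For $(x,y)\in X_j\times Y_i$ and $(x',y')\in X_i\times Y_j$ put
$$w\big((x,y),(x',y')\big)=W_j(x,y')\,W_i(x',y).$$
If this is nonzero, then $x\sim y'$ and $x'\sim y$, so the cells are adjacent. The total weight at $(x,y)$ is
$$\Big(\sum_{y'\in Y_j}W_j(x,y')\Big)\Big(\sum_{x'\in X_i}W_i(x',y)\Big)=b_ja_i,$$
and the total weight at $(x',y')$ is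
$$\Big(\sum_{x\in X_j}W_j(x,y')\Big)\Big(\sum_{y\in Y_i}W_i(x',y)\Big)=a_jb_i.$$
Since $b_i/a_i<b_j/a_j$, we have $a_jb_i<a_ib_j$. Let $S\subseteq X_j\times Y_i$ and let $T\subseteq X_i\times Y_j$ be the set of all neighbors of $S$ there. All weight at $S$ goes to $T$, so
$$|S|\,a_ib_j\le|T|\,a_jb_i\le|T|\,a_ib_j,$$
and $|S|\le|T|$. By Hall's theorem there is a matching along edges saturating $X_j\times Y_i$ into $X_i\times Y_j$. Swapping matched cells gives an involution on $2a_jb_i$ cells of $(X_j\times Y_i)\cup(X_i\times Y_j)$.

**Step 5: $\nu_{\rm inv}\ge R$.** The purpose is to add up. The sets of cells used for different $p$ and for different pairs $\{i,j\}$ are disjoint, because the blocks $X_i\times Y_j$ are. If $b_1=0$, the terms $a_1b_1$ and $a_jb_1$ of (8) vanish, so nothing is lost by omitting those blocks. The union of the involutions of Steps 3 and 4 is therefore an involution along edges on $\sum_pa_pb_p+2\sum_{i<j}a_jb_i=R$ cells. Together, $R\le\nu_{\rm inv}\le\nu_{\rm bip}\le R$. $\blacksquare$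

## 9. Permutations by inverses in finite regular semigroups

A semigroup $S$ is regular if for each $a$ there is $x$ with $axa=a$. An inverse of $a$ is an element of
$$V(a)=\{b\in S:\ aba=a,\ bab=b\}.$$
In a regular semigroup $V(a)\neq\emptyset$: if $axa=a$, then $b=xax$ satisfies $aba=(axa)xa=axa=a$ and $bab=x(axa)xax=x(axa)x=xax=b$.

**Corollary 3.** Let $S$ be a finite regular semigroup. If $S$ has a permutation $\varphi$ with $\varphi(a)\in V(a)$ for all $a$, then $S$ has such a $\varphi$ that is an involution.

We recall the structure theory (Howie, *Fundamentals of Semigroup Theory*, Ch. 3). Elements $a,b$ are $\mathcal J$-equivalent if they generate the same two-sided ideal. The principal factor of a $\mathcal J$-class $J$ is $J\cup\{0\}$, where the product of $s,t\in J$ is $st$ if $st\in J$ and $0$ otherwise; if $J$ is the minimal ideal of $S$, the principal factor is $J$ itself. For a finite regular semigroup, Rees' theorem identifies $J$ with the set of nonzero elements $(i,g,\lambda)$, $i\in I$, $g\in G$, $\lambda\in\Lambda$, of a Rees matrix semigroup over a group $G$ with sandwich matrix $P=(p_{\lambda i})$.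 The entries lie in $G\cup\{0\}$, or in $G$ when $J$ is a completely simple semigroup. The multiplication is
$$(i,g,\lambda)(j,h,\mu)=(i,\,g\,p_{\lambda j}\,h,\,\mu)\ \text{ if }p_{\lambda j}\ne0,\qquad\text{and } 0 \text{ if }p_{\lambda j}=0.$$

**Example.** Let $G$ be trivial, $I=\Lambda=\{1,2\}$, and $P$ the identity matrix. Writing $e_{i\lambda}$ for $(i,1,\lambda)$, we get the five-element semigroup of $2\times2$ matrix units together with $0$. Here $V(e_{i\lambda})=\{e_{\lambda i}\}$, and the only possible $\varphi$ is transposition, fixing $0$.

**Proof of Corollary 3.**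

**Step 1: work in one $\mathcal J$-class.** The purpose is to reduce the corollary to Rees matrix semigroups. If $b\in V(a)$, then $a=aba$ lies in the ideal generated by $b$, and $b=bab$ lies in the ideal generated by $a$. So $V(a)\subseteq J$, where $J$ is the $\mathcal J$-class of $a$. Hence $\varphi$ maps each $J$ into itself, and it permutes $J$, being injective on a finite set.

For $a,b\in J$ the relation $b\in V(a)$ can be computed in the principal factor. If $b\in V(a)$, then $a=(ab)a=a(ba)$ shows that $ab$ and $ba$ generate ideals containing $a$; they also lie in the ideal generated by $a$, so $ab,ba\in J$. Thus all products in $aba=a$ and $bab=b$ are the same in the principal factor. Conversely, if $aba=a$ and $bab=b$ hold in the principal factor, the intermediate products are nonzero, or lie in $J$ when $J$ is the minimal ideal, so they are products in $S$.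

**Step 2: inverses are adjacent cells.** The purpose is to recognize $M\otimes M^T$. Fix $J$ and use Rees coordinates. Put $M(i,\lambda)=1$ iff $p_{\lambda i}\ne0$, a binary matrix with rows $I$ and columns $\Lambda$. Then
$$(j,h,\mu)\in V\big((i,g,\lambda)\big)\iff p_{\lambda j}\neq0,\quad p_{\mu i}\ne0,\quad h=p_{\lambda j}^{-1}g^{-1}p_{\mu i}^{-1}. \tag{9}$$
Indeed $(i,g,\lambda)(j,h,\mu)(i,g,\lambda)$ is nonzero iff $p_{\lambda j}\ne0$ and $p_{\mu i}\ne0$, and then it equals $(i,\,g\,p_{\lambda j}\,h\,p_{\mu i}\,g,\,\lambda)$. This is $(i,g,\lambda)$ iff $p_{\lambda j}hp_{\mu i}=g^{-1}$, that is, $h=p_{\lambda j}^{-1}g^{-1}p_{\mu i}^{-1}$. Under the same nonvanishing conditions, the equation $bab=b$ reads $h\,p_{\mu i}\,g\,p_{\lambda j}\,h=h$, that is, $p_{\mu i}gp_{\lambda j}=h^{-1}$, which is the same condition.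

The first two conditions in (9) say $M(j,\lambda)=M(i,\mu)=1$, that is, the cells $(i,\lambda)$ and $(j,\mu)$ are adjacent. So an element of cell $(i,\lambda)$ has exactly one inverse in each adjacent cell and none in the other cells.

**Step 3: from $\varphi$ to a bijection of cells.** The purpose is to verify condition (a) of Theorem 1. For cells $\gamma,\gamma'$ let $K(\gamma,\gamma')$ be the number of elements $s$ in cell $\gamma$ with $\varphi(s)$ in cell $\gamma'$. Every cell contains $|G|$ elements and $\varphi$ permutes $J$, so all row and column sums of $K$ equal $|G|$. By (9), $K$ is supported on adjacent pairs. By Birkhoff's theorem the doubly stochastic matrix $K/|G|$ is a convex combination of permutation matrices. Any permutation matrix with positive coefficient is supported on adjacent pairs, so it is a perfect matching of the bipartite graph of $M\otimes M^T$.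

**Step 4: from an involution of cells back to $S$.** The purpose is to lift the involution to group elements. Theorem 1 gives an involution $\theta$ of the cells along edges. Define $\psi$ on $J$ by sending $(i,g,\lambda)$ to its unique inverse in the cell $\theta(i,\lambda)=(j,\mu)$, namely $(j,h,\mu)$ with $h=p_{\lambda j}^{-1}g^{-1}p_{\mu i}^{-1}$. Since $\theta(j,\mu)=(i,\lambda)$, the element $\psi(j,h,\mu)$ lies in the cell $(i,\lambda)$, and by (9) its group coordinate is
$$p_{\mu i}^{-1}\,h^{-1}\,p_{\lambda j}^{-1}=p_{\mu i}^{-1}\big(p_{\mu i}\,g\,p_{\lambda j}\big)p_{\lambda j}^{-1}=g.$$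
So $\psi(\psi(s))=s$. The computation covers fixed cells as well, where $j=i$ and $\mu=\lambda$. Doing this for every $\mathcal J$-class gives an involution of $S$ that sends each element to one of its inverses. $\blacksquare$
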